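\title{The squares in a finite field have asymptotically maximal VC-dimension}

\begin{abstract}
Let $\mathcal{S}_q$ be the set of nonzero squares in the field with $q$ elements, $q$ odd. We prove that the additive translates of $\mathcal{S}_q$ have VC-dimension $(1+o(1))\log_2 q$, which answers a question of McDonald, Sahay and Wyman. More precisely, the size up to which a typical subset of the field is shattered is $\log_2 q-\log_2\ln q+O(1)$. The proof chooses the set at random and bounds a high centered moment of the number of translates that realize a given pattern. The error terms of size $q^{-1/2}$ that come from the Weil bound cancel on average, and what remains is small enough for a union bound over all patterns.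
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $(G,+)$ be an abelian group, let $S\subseteq G$, and write $S+x=\{s+x:s\in S\}$. We say that $S$ \emph{shatters} a finite set $Y\subseteq G$ if every subset $A\subseteq Y$ has the form $A=Y\cap(S+x)$ for some $x\in G$. The \emph{VC-dimension} $\operatorname{VCdim}_G(S)$ is the largest cardinality of a set shattered by $S$. It measures how many points the translates of $S$ can cut in all possible ways. Different subsets $A$ need different $x$, so $\operatorname{VCdim}_G(S)\le\log_2|G|$. Additive structure can keep the dimension far below this bound: if $S$ is an interval in $\mathbb{Z}$ and $y_1<y_2<y_3$, then no translate of $S$ contains $y_1$ and $y_3$ but not $y_2$, so the VC-dimension is at most $2$.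

Let $q$ be an odd prime power and let $\mathcal{S}_q=\{x^2:x\in\mathbb{F}_q^\times\}$ be the set of nonzero squares, viewed as a subset of $(\mathbb{F}_q,+)$. The element $0$ counts neither as a square nor as a nonsquare: in the definition of shattering for $\mathcal{S}_q$ we require in addition that $x\notin Y$. Let $\chi$ be the quadratic character of $\mathbb{F}_q$, that is, the multiplicative function equal to $1$ on $\mathcal{S}_q$, to $0$ at $0$, and to $-1$ elsewhere. For a tuple $(y_1,\dots,y_n)$ and a \emph{pattern} $\sigma\in\{\pm1\}^n$ put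
\[
N_\sigma=\#\{x\in\mathbb{F}_q:\ \chi(y_j-x)=\sigma_j\ \text{ for } 1\le j\le n\}.
\]
Since $y\in\mathcal{S}_q+x$ if and only if $\chi(y-x)=1$, a set $Y=\{y_1,\dots,y_n\}$ of $n$ elements is shattered if and only if $N_\sigma>0$ for all $2^n$ patterns $\sigma$. Define
\[
\alpha_q=\frac{\operatorname{VCdim}_{\mathbb{F}_q}(\mathcal{S}_q)}{\log_2 q}\in[0,1],\qquad
\overline{\alpha}=\limsup_{q\to\infty}\alpha_q,\qquad
\underline{\alpha}=\liminf_{q\to\infty}\alpha_q,
\]
where, as everywhere in this paper, $q$ runs over the odd prime powers. It is known that $\underline{\alpha}\ge1/2$; in fact, for $\epsilon>0$ and large $q$, \emph{every} set $Y$ with $|Y|\le(\frac12-\epsilon)\log_2q$ is shattered. The problem, posed in \cite{MSW}, is to decide whether $\underline{\alpha}=1$.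

To guess the answer, pretend that the $q-n$ elements $x\notin Y$ receive their patterns $(\chi(y_j-x))_j$ independently and uniformly at random. Each pattern is then realized about
\[
\mu=q2^{-n}
\]
times on average, and the expected number of missing patterns is about $2^ne^{-\mu}$. For $2^n=q^{1-o(1)}$ this quantity passes from large to small when $\mu$ grows past $\ln q$. One guesses that a typical set is shattered up to size $\log_2q-\log_2\ln q+O(1)$, and hence that $\alpha_q\to1$. Both guesses are correct.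

\begin{theorem}\label{thm:A}
For every $0<\epsilon<1$ there is $q_0(\epsilon)$ such that
$\operatorname{VCdim}_{\mathbb{F}_q}(\mathcal{S}_q)\ge\lfloor(1-\epsilon)\log_2q\rfloor$ for all $q\ge q_0(\epsilon)$. Consequently $\underline{\alpha}=\overline{\alpha}=1$, that is, $\operatorname{VCdim}_{\mathbb{F}_q}(\mathcal{S}_q)=(1+o(1))\log_2q$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $K=3e^{30}$. For all large $q$,
\[
\log_2q-\log_2\ln q-\log_2K-1\;\le\;\operatorname{VCdim}_{\mathbb{F}_q}(\mathcal{S}_q)\;\le\;\log_2q .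
\]
Moreover, uniformly for integers $1\le n\le\log_2q-\log_2\ln q-\log_2K$, all but a proportion $O(q^{-1/10})$ of the $n$-element subsets of $\mathbb{F}_q$ are shattered.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $c=1/2000$. Uniformly for integers $n$ with $\log_2q-\log_2\ln q+\log_2(1/c)\le n\le q$, the proportion of $n$-element subsets of $\mathbb{F}_q$ that are shattered is $o(1)$.
\end{theorem}

Theorems~\ref{thm:B} and~\ref{thm:C} locate the threshold for typical sets up to an additive constant. Theorem~\ref{thm:C} gives no upper bound for the VC-dimension, which is decided by a single set. Theorem~\ref{thm:A} follows from Theorem~\ref{thm:B}, but it has a short proof that contains the main idea, so we prove it first.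

Sections~\ref{sec:char} and~\ref{sec:model} collect the character sums and reduce the problem to certain $r$-point correlations $\delta_r$. Section~\ref{sec:three} computes them by hand for $r\le3$, and Section~\ref{sec:A} proves Theorem~\ref{thm:A}. Sections~\ref{sec:distinct} and~\ref{sec:B} refine the estimates and prove Theorem~\ref{thm:B}; Section~\ref{sec:C} proves Theorem~\ref{thm:C}. We write $[r]=\{1,\dots,r\}$ and $(q)_s=q(q-1)\cdots(q-s+1)$, and $Z_r$ is the set of $r$-tuples of distinct elements of $\mathbb{F}_q$, so that $|Z_r|=(q)_r\le q^r$. Constants implied by $O(\cdot)$ are absolute.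

\section{Character sums and fixed sets}\label{sec:char}

For $z_1,\dots,z_d\in\mathbb{F}_q$, not necessarily distinct, let
\[
W(z_1,\dots,z_d)=\sum_{y\in\mathbb{F}_q}\chi(y-z_1)\cdots\chi(y-z_d).
\]
The arithmetic input is the Weil bound \cite[Theorem~5.41]{LN}:
\begin{equation}\label{eq:weil}
|W(z_1,\dots,z_d)|\le(d-1)\sqrt q\qquad\text{if } d\ge1 \text{ and } z_1,\dots,z_d \text{ are distinct}.
\end{equation}
For $d\le2$ the sum is known exactly:
\begin{equation}\label{eq:small}
W(z_1)=0,\qquad W(z_1,z_2)=-1\quad(z_1\ne z_2).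
\end{equation}
The first equality holds because squares and nonsquares are equally numerous. The second is contained in \cite[Theorem~5.48]{LN}; directly, with $a=z_2-z_1$ and $y=z_1+t$, $t\ne0$, we have $\chi(t)\chi(t-a)=\chi(1-a/t)$, and $1-a/t$ runs through $\mathbb{F}_q\setminus\{1\}$.

The next lemma is the source of all the cancellation in this paper. A single value of $W$ may have size $\sqrt q$, but the sum of almost $q$ values, taken over one of the arguments, is hardly larger.

\begin{lemma}\label{lem:avg}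
Let $d\ge2$, let $z_1,\dots,z_{d-1}$ be distinct, and let $\{z_1,\dots,z_{d-1}\}\subseteq F\subseteq\mathbb{F}_q$. Then
\[
\Big|\sum_{w\notin F}W(z_1,\dots,z_{d-1},w)\Big|\le
\begin{cases}|F|\,q&\text{if } d\ge2,\\ |F|\,d\sqrt q&\text{if } d\ge3.\end{cases}
\]
\end{lemma}

\begin{proof}
For each $y$ we have $\sum_{w\in\mathbb{F}_q}\chi(y-w)=0$, so the sum of $W(z_1,\dots,z_{d-1},w)$ over all $w\in\mathbb{F}_q$ vanishes, and the sum over $w\notin F$ is minus the sum over $w\in F$. The first bound follows from $|W|\le q$. Let $d\ge3$ and $w\in F$. If $w$ is not one of the $z_i$, then $|W|\le(d-1)\sqrt q$ by \eqref{eq:weil}. If $w=z_l$, then $\chi(y-z_l)^2=\mathbf{1}[y\ne z_l]$, and \eqref{eq:weil} for the remaining $d-2\ge1$ points gives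
\begin{equation}\label{eq:repeat}
|W(z_1,\dots,z_{d-1},z_l)|=\Big|\sum_{y\ne z_l}\ \prod_{i<d,\ i\ne l}\chi(y-z_i)\Big|\le(d-3)\sqrt q+1\le d\sqrt q .
\end{equation}
\end{proof}

The second bound needs $d\ge3$, because $W(z_1,z_1)=q-1$.

Now fix distinct $y_1,\dots,y_n$. The product $2^{-n}\prod_j(1+\sigma_j\chi(y_j-x))$ is the indicator that $x$ realizes $\sigma$ when $x\notin Y$, and it lies in $[0,1]$ when $x\in Y$. For $n=2$ its sum over all $x$ is $(q-\sigma_1\sigma_2)/4$ by \eqref{eq:small}, and removing $x=y_1$ and $x=y_2$ gives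
\[
N_\sigma=\tfrac14\big(q-2-\sigma_1\sigma_2-\sigma_1\chi(y_1-y_2)-\sigma_2\chi(y_2-y_1)\big),
\]
so every pair is shattered once $q\ge7$. For general $n$, expand the product over subsets $J\subseteq[n]$. The empty set contributes $q2^{-n}$, and each of the other subsets contributes $\pm2^{-n}W((y_j)_{j\in J})$. By \eqref{eq:weil},
\[
N_\sigma\ge q2^{-n}-n\sqrt q-n .
\]
This is positive for large $q$ when $2^n\le q^{1/2-\epsilon}$, which is the statement behind $\underline{\alpha}\ge1/2$, and it is negative when $2^n\ge\sqrt q$. To go further we give up control of every set and study a random one. The following observation lets us treat one value of $n$ in each theorem.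

\begin{lemma}\label{lem:mono}
Let $s_n$ be the proportion of $n$-element subsets of $\mathbb{F}_q$ that are shattered. Then $s_{n'}\le s_n$ for $1\le n\le n'\le q$.
\end{lemma}

\begin{proof}
A subset of a shattered set is shattered, since each pattern on the subset extends to the whole set. A uniformly random $n$-subset of a uniformly random $n'$-subset is a uniformly random $n$-subset of $\mathbb{F}_q$.
\end{proof}

\section{Random sets, correlations and moments}\label{sec:model}

\subsection*{The two models}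
Let $n\ge1$ and let $(y_1,\dots,y_n)$ be a random tuple. In the \emph{independent model} the $y_j$ are independent and uniform in $\mathbb{F}_q$. In the \emph{distinct model} the tuple is uniform in $Z_n$, so that $Y=\{y_1,\dots,y_n\}$ is a uniformly random $n$-subset. In either model, if $N_\sigma>0$ for all $\sigma$, then the $y_j$ are distinct, because $y_i=y_j$ excludes the patterns with $\sigma_i\ne\sigma_j$; so $Y$ is a shattered $n$-set.

The points $x\in Y$ have no pattern, and at these points the product of Section~\ref{sec:char} need not be $0$ or $1$. We repair this by tossing coins. Let $\varepsilon_1,\dots,\varepsilon_n$ be independent uniform signs, independent of the tuple, and let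
\[
\chi_j^*(x)=\begin{cases}\chi(y_j-x)&\text{if } x\ne y_j,\\ \varepsilon_j&\text{if } x=y_j,\end{cases}
\qquad \omega(x)=(\chi_1^*(x),\dots,\chi_n^*(x))\in\{\pm1\}^n .
\]
Put $p=2^{-n}$, so that $\mu=pq$, and let $\widetilde N_\sigma=\#\{x\in\mathbb{F}_q:\omega(x)=\sigma\}$. The counts $N_\sigma$ and $\widetilde N_\sigma$ differ only through the points $x\in Y$, so
\begin{equation}\label{eq:sandwich}
\widetilde N_\sigma-n\le N_\sigma\le\widetilde N_\sigma .
\end{equation}
If $\mu\ge2n$, then $\widetilde N_\sigma\le n$ implies $|\widetilde N_\sigma-\mu|\ge\mu/2$. Markov's inequality gives, for every integer $k\ge1$,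
\begin{equation}\label{eq:union}
\mathbb{P}(N_\sigma=0\text{ for some }\sigma)\le\sum_\sigma\mathbb{P}(\widetilde N_\sigma\le n)\le\sum_\sigma\Big(\frac2\mu\Big)^{2k}\mathbb{E}(\widetilde N_\sigma-\mu)^{2k}.
\end{equation}
There are $2^n$ patterns, so each term must be smaller than $2^{-n}$, which is close to $1/q$ in the range of interest.

\subsection*{The product formula}
Moments of $\widetilde N_\sigma$ are built from the joint law of the patterns of a few fixed points. For $z=(z_1,\dots,z_r)\in Z_r$ and $T\subseteq[r]$ put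
\[
\chi_T(y)=\prod_{i\in T}\chi(y-z_i),\qquad W_T=\sum_y\chi_T(y),\qquad U_r=r2^rq^{-1/2}.
\]

\begin{lemma}\label{lem:product}
In either model, for $z\in Z_r$ and patterns $\tau^{(1)},\dots,\tau^{(r)}$,
\[
\mathbb{P}\big(\omega(z_i)=\tau^{(i)}\text{ for all } i\big)=p^r\,\mathbb{E}\prod_{j=1}^n\big(1+v_j(y_j)\big),\qquad
v_j=\sum_{\emptyset\ne T\subseteq[r]}\Big(\prod_{i\in T}\tau^{(i)}_j\Big)\chi_T .
\]
Moreover $|v_j(y)|\le2^r$ and $|\sum_yv_j(y)|\le qU_r$.
\end{lemma}

\begin{proof}
The indicator of the event is $p^r\prod_j\prod_i(1+\tau^{(i)}_j\chi_j^*(z_i))$. Condition on the tuple $(y_j)$. The $j$th factor depends only on $\varepsilon_j$, so the $n$ factors are independent. Since the $z_i$ are distinct, at most one of them equals $y_j$, so the $j$th factor is an affine function of $\varepsilon_j$. Averaging replaces $\varepsilon_j$ by $0=\chi(0)$, and the factor becomes $\prod_i(1+\tau_j^{(i)}\chi(y_j-z_i))=1+v_j(y_j)$. The sum $v_j$ has fewer than $2^r$ terms, each at most $1$ in absolute value, and $|W_T|\le r\sqrt q$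 by \eqref{eq:weil}.
\end{proof}

\subsection*{Centered correlations}
Fix a pattern $\sigma$ and let $A_x=\mathbf{1}[\omega(x)=\sigma]$, so that $\widetilde N_\sigma-\mu=\sum_x(A_x-p)$. For $r\ge1$ and $z\in Z_r$ define
\begin{equation}\label{eq:delta}
D(z)=p^{-r}\,\mathbb{E}\prod_{i=1}^r(A_{z_i}-p),\qquad \delta_r=q^{-r}\sum_{z\in Z_r}D(z),\qquad\delta_0=1 .
\end{equation}
If the $A_x$ were independent with mean $p$, as in the heuristic of Section~\ref{sec:intro}, all $\delta_r$ with $r\ge1$ would vanish. The numbers $\delta_r$ depend on $\sigma$, but none of the bounds below does. Expanding $\prod_i(A_{z_i}-p)=\sum_{M\subseteq[r]}(-p)^{r-|M|}\prod_{i\in M}A_{z_i}$ and applying Lemma~\ref{lem:product} to each subtuple $(z_i)_{i\in M}$, we obtain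
\begin{equation}\label{eq:D}
D(z)=\sum_{M\subseteq[r]}(-1)^{r-|M|}\,\mathbb{E}\prod_{j=1}^n\big(1+v_j^M(y_j)\big),\qquad
v_j^M=\sum_{\emptyset\ne T\subseteq M}\sigma_j^{|T|}\chi_T .
\end{equation}
The alternating sum removes every term that fails to involve all $r$ points: for $L\subseteq[r]$,
\begin{equation}\label{eq:alt}
\sum_{L\subseteq M\subseteq[r]}(-1)^{r-|M|}=(1-1)^{r-|L|}=\mathbf{1}\big[L=[r]\big].
\end{equation}

The next lemma bounds centered moments by the \emph{averages} $\delta_r$, not by the individual values $D(z)$. This is essential, since only the averages are small. For a set partition $\pi$ of $[m]$, let $d(\pi)$ be the number of blocks and $\operatorname{Sing}(\pi)$ the set of blocks of size one.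

\begin{lemma}\label{lem:moment}
Let $(A_x)_{x\in\mathbb{F}_q}$ be $\{0,1\}$-valued random variables with any joint distribution. Let $0<p<1$, $\mu=pq$, $\widetilde N=\sum_xA_x$, and define $\delta_r$ by \eqref{eq:delta}. Then for $m\ge1$
\[
\big|\mathbb{E}(\widetilde N-\mu)^m\big|\le\sum_\pi\mu^{d(\pi)}\sum_{R\supseteq\operatorname{Sing}(\pi)}|\delta_{|R|}|,
\]
where $\pi$ runs over the set partitions of $[m]$ and $R$ over the sets of blocks of $\pi$ that contain all singleton blocks.
\end{lemma}

\begin{proof}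
A function of a $\{0,1\}$-valued variable $A$ is affine in $A$. Explicitly, for $l\ge1$,
\[
(A-p)^l=a_l+b_l(A-p),\qquad b_l=(1-p)^l-(-p)^l,\qquad a_l=p(1-p)^l+(1-p)(-p)^l,
\]
because the right side equals $(1-p)^l$ at $A=1$ and $(-p)^l$ at $A=0$. Here $a_1=0$, $|b_l|\le(1-p)^l+p^l\le1$, and for $l\ge2$ we have $|a_l|\le p\,[(1-p)^2+(1-p)p]\le p$.

Expand $(\widetilde N-\mu)^m=\sum_{x\in\mathbb{F}_q^m}\prod_i(A_{x_i}-p)$ and group the tuples $x$ by the partition $\pi$ that records which coordinates are equal. A tuple of type $\pi$ is a choice of distinct values $z_B$ for the blocks $B$, and its term is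
\[
\prod_B(A_{z_B}-p)^{|B|}=\sum_R\ \prod_{B\in R}b_{|B|}(A_{z_B}-p)\prod_{B\notin R}a_{|B|}.
\]
Since $a_1=0$, only sets $R\supseteq\operatorname{Sing}(\pi)$ contribute. Fix such an $R$, and let $r=|R|$ and $d=d(\pi)$. The values $z_B$ with $B\notin R$ do not occur in the summand, and the number of ways to choose them does not depend on the values $z_B$ with $B\in R$ and is at most $q^{d-r}$. The expectation of $\prod_{B\in R}(A_{z_B}-p)$, summed over distinct values, is $p^rq^r\delta_r$. Hence $(\pi,R)$ contributes at most $q^{d-r}p^{d-r}\mu^r|\delta_r|=\mu^d|\delta_r|$.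
\end{proof}

\section{One, two and three points}\label{sec:three}

In this section and the next we use the independent model with $n\le\log_2q$. The expectation in \eqref{eq:D} factors:
\begin{equation}\label{eq:Diid}
D(z)=\sum_{M\subseteq[r]}(-1)^{r-|M|}\prod_{j=1}^n(1+u_j^M),\qquad u_j^M=\frac1q\sum_{\emptyset\ne T\subseteq M}\sigma_j^{|T|}W_T,\qquad|u_j^M|\le U_r .
\end{equation}
We linearize the products. Since $e^t-1-t\le(e-2)t^2\le t^2$ for $0\le t\le1$, real numbers $u_j$ with $S=\sum_j|u_j|\le1$ satisfy
\begin{equation}\label{eq:lin}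
\Big|\prod_j(1+u_j)-1-\sum_ju_j\Big|\le\prod_j(1+|u_j|)-1-S\le e^S-1-S\le S^2 .
\end{equation}

\emph{One and two points.} By \eqref{eq:small}, $u_j^M=0$ for $|M|\le1$ and $u_j^M=-1/q$ for $|M|=2$. Hence $D(z_1)=0$, so that $\mathbb{E}A_x=p$, and $D(z_1,z_2)=(1-1/q)^n-1\in[-n/q,0]$. The variance is $\mathbb{E}(\widetilde N_\sigma-\mu)^2=qp(1-p)+\mu^2\delta_2\le\mu$, and \eqref{eq:union} with $k=1$ bounds the failure probability by $2^n\cdot4/\mu=4^{n+1}/q$. The second moment stops at $n=\frac12\log_2q$, as the bound for fixed sets does.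

\emph{What higher moments offer.} In Lemma~\ref{lem:moment} with $m=2k$, the terms $R=\emptyset$ come from partitions without singletons, which have at most $k$ blocks. They contribute about $2^n\mu^{-k}$ to \eqref{eq:union}. For $2^n=q^\beta$ this is $q^{\beta-k(1-\beta)}$, which tends to $0$ when $\beta<k/(k+1)$. So large $k$ can reach any $\beta<1$. The price is that the partition into singletons contributes $4^k2^n|\delta_{2k}|$, so the correlations of many points have to be $o(2^{-n})$.

\emph{Three points.} This is the first case in which $W$ is not known exactly. Let $w=W(z_1,z_2,z_3)/q$, so $|w|\le2q^{-1/2}$. For $M=[3]$ the three pairs give $-3/q$ and the triple gives $\sigma_jw$. With \eqref{eq:lin},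
\[
D(z)=\prod_j\Big(1-\frac3q+\sigma_jw\Big)-3\Big(1-\frac1q\Big)^n+3-1=w\sum_j\sigma_j+O\Big(\frac{n^2}q\Big).
\]
For $\sigma=(1,\dots,1)$ the main term is $nw$, and the bound $2nq^{-1/2}$ is $o(2^{-n})$ only below $\frac12\log_2q$. No pointwise improvement of the exponent is possible. Indeed, expanding the square and using \eqref{eq:small},
\begin{equation}\label{eq:meansq}
\sum_{z\in\mathbb{F}_q^3}W(z)^2=\sum_{y,y'}W(y,y')^3=\underbrace{q(q-1)^3}_{y=y'}-\underbrace{q(q-1)}_{y\ne y'}=q^2(q-1)(q-2).
\end{equation}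
The $3q(q-1)$ triples with exactly two equal entries have $W^2=1$, because $W(z_1,z_2,z_1)=\sum_{y\ne z_1}\chi(y-z_2)=-\chi(z_1-z_2)$, and the constant triples have $W=0$. So the mean of $W^2$ over $Z_3$ is $q-3/(q-2)$.

But $\delta_3$ is an average, and the linear term changes sign. As in the proof of Lemma~\ref{lem:avg},
\[
\sum_{z_3\ne z_1,z_2}W(z_1,z_2,z_3)=-W(z_1,z_2,z_1)-W(z_1,z_2,z_2)=\chi(z_1-z_2)+\chi(z_2-z_1).
\]
This is at most $2$ in absolute value, so the linear term contributes at most $2n/q^2$ to $\delta_3$, and $\delta_3=O(n^2/q)$. The error $q^{-1/2}$ has been replaced by its square, and $n^2/q=o(2^{-n})$ holds up to $n=(1-\epsilon)\log_2q$. The general case is no harder.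

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\begin{lemma}\label{lem:iid}
In the independent model $\delta_1=0$, and for $r\ge2$ with $nU_r\le1$,
\[
|\delta_r|\le\frac{(r-1)n}q+\frac{r^28^rn^2}q .
\]
\end{lemma}

\begin{proof}
We saw that $D(z_1)=0$. Let $r\ge2$. By \eqref{eq:lin}, $\prod_j(1+u_j^M)=1+\sum_ju_j^M+\rho_M$ with $|\rho_M|\le(nU_r)^2$. Insert this in \eqref{eq:Diid}. By \eqref{eq:alt} the constants cancel, and in the linear part only $T=[r]$ survives:
\[
\Big|D(z)-\frac1q\Big(\sum_j\sigma_j^r\Big)W(z_1,\dots,z_r)\Big|\le2^r(nU_r)^2=\frac{r^28^rn^2}q .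
\]
Fix $z_1,\dots,z_{r-1}$, in at most $q^{r-1}$ ways, and sum over $z_r$. The first bound of Lemma~\ref{lem:avg} with $|F|=r-1$ shows that the linear term contributes at most $q^{-r}\cdot q^{r-1}\cdot\frac nq\cdot(r-1)q=(r-1)n/q$ to $\delta_r$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n=\lfloor(1-\epsilon)\log_2q\rfloor$, so that $2^n\le q^{1-\epsilon}$ and $\mu\ge q^\epsilon$. Fix an integer $k\ge1/\epsilon$. For large $q$ we have $n\ge1$, $\mu\ge2n$ and $nU_{2k}\le1$. Let $C_k$ denote constants that depend only on $k$. Apply Lemma~\ref{lem:moment} with $m=2k$. The number of pairs $(\pi,R)$ depends only on $k$. Pairs with $R=\emptyset$ have $d(\pi)\le k$, and pairs with $R\ne\emptyset$ have $d(\pi)\le 2k$ and $|\delta_{|R|}|\le C_kn^2/q$ by Lemma~\ref{lem:iid}. Since $\mu\ge1$,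
\[
\mathbb{E}(\widetilde N_\sigma-\mu)^{2k}\le C_k\big(\mu^k+\mu^{2k}n^2/q\big).
\]
By \eqref{eq:union} and $\epsilon k\ge1$,
\[
\mathbb{P}(N_\sigma=0\text{ for some }\sigma)\le C_k\,q^{1-\epsilon}\big(q^{-\epsilon k}+n^2/q\big)\le C_k(1+n^2)\,q^{-\epsilon}\longrightarrow0 .
\]
So for $q\ge q_0(\epsilon)$ some tuple has $N_\sigma>0$ for all $\sigma$, and it is a shattered set with $n$ elements. It follows that $\underline{\alpha}\ge1-\epsilon$ for every $\epsilon$, and $\alpha_q\le1$ gives $\underline{\alpha}=\overline{\alpha}=1$.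
\end{proof}

\section{Correlations for distinct points}\label{sec:distinct}

In Theorem~\ref{thm:B} the mean $\mu$ has order $\ln q$, and an error $n^2/q$ per pattern adds up to $n^2/\mu\to\infty$. In the independent model this loss is real, and it is caused by collisions. If $y_i=y_j$ and $\sigma_i\ne\sigma_j$, then $\omega(x)\ne\sigma$ for $x\ne y_i$, so $\widetilde N_\sigma\le1$. The events $y_i=y_j$ are pairwise independent with probability $1/q$. If $b(\sigma)\le n^2$ is the number of pairs $i<j$ with $\sigma_i\ne\sigma_j$, inclusion--exclusion gives $\mathbb{P}(\widetilde N_\sigma\le1)\ge b(\sigma)/q-\binom{b(\sigma)}2/q^2$, and $\sum_\sigma b(\sigma)=\binom n22^{n-1}$. Hence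
\[
\sum_\sigma\mathbb{P}(\widetilde N_\sigma\le n)\ge\Big(1-\frac{n^2}q\Big)\frac{n(n-1)}{4\mu},
\]
and the union bound \eqref{eq:union} fails for $\mu=o(n^2)$. From now on we use the distinct model. The product over $j$ no longer factors, and the next lemma is the substitute.

\begin{lemma}\label{lem:inj}
Let $r\ge1$ and $2n^2\le q$. Let $g_1,\dots,g_n:\mathbb{F}_q\to\mathbb{R}$ satisfy $|g_j(y)|\le2^r$ and $|\sum_yg_j(y)|\le qU_r$. Then in the distinct model, for $1\le s\le n$,
\[
\sum_{J\subseteq[n],\ |J|=s}\Big|\mathbb{E}\prod_{j\in J}g_j(y_j)\Big|\le2(nU_r)^s .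
\]
\end{lemma}

\begin{proof}
Fix $J$ with $|J|=s$. The tuple $(y_j)_{j\in J}$ is uniform among the $(q)_s$ injective tuples. For any $t\in\mathbb{F}_q^J$, the permutations $\rho$ of $J$ with $t_{\rho(j)}=t_j$ for all $j$ form a group. It is trivial if $t$ is injective; otherwise it contains a transposition, so half of its elements are odd. Thus the sum of $\operatorname{sgn}(\rho)$ over this group is the indicator that $t$ is injective. Since $\rho$ fixes $t$ exactly when $t$ is constant on each cycle $B$ of $\rho$,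
\[
\sum_{t\text{ injective}}\ \prod_{j\in J}g_j(t_j)=\sum_\rho\operatorname{sgn}(\rho)\prod_{B\text{ cycle of }\rho}\ \sum_{y\in\mathbb{F}_q}\prod_{j\in B}g_j(y).
\]
The sum over $y$ is at most $(qU_r)^{|B|}$ in absolute value: for $|B|=1$ by hypothesis, and for $|B|\ge2$ because $q2^{r|B|}\le(2^r\sqrt q)^{|B|}\le(qU_r)^{|B|}$. There are $s!$ permutations, and $(q)_s\ge q^s(1-n^2/q)\ge q^s/2$. So the expectation is at most $2\,s!\,U_r^s$, and $\binom nss!\le n^s$.
\end{proof}

Expand the product in \eqref{eq:D} according to the number $s$ of factors $v_j^M$ used. Lemma~\ref{lem:inj} bounds the terms of order $s$ by roughly $q^{-s/2}$. For $s\ge3$ this beats $1/q$. The orders $s=1$ and $s=2$ have to be computed and averaged over $z$.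

\begin{lemma}\label{lem:corr}
There is an absolute constant $q_1$ such that in the distinct model, for $q\ge q_1$, $1\le n\le\log_2q$ and $r\ge1$ with $nU_r\le\frac12$,
\[
|\delta_r|\le20\,n^2q^{-1}\quad(r=1,2),\qquad|\delta_r|\le7\,n^3r^316^rq^{-3/2}\quad(r\ge3).
\]
\end{lemma}

\begin{proof}
Take $q_1$ so large that $2n^2\le q$. Write $D=\sum_{s\ge0}D_s$ with
\[
D_s(z)=\sum_{M\subseteq[r]}(-1)^{r-|M|}\sum_{|J|=s}\mathbb{E}\prod_{j\in J}v_j^M(y_j).
\]
By \eqref{eq:alt} with $L=\emptyset$, $D_0=0$.

\emph{Orders $s\ge3$.} By Lemma~\ref{lem:product} the functions $v_j^M$ satisfy the hypotheses of Lemma~\ref{lem:inj}. As $nU_r\le\frac12$,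
\begin{equation}\label{eq:s3}
\sum_{s\ge3}|D_s(z)|\le2^r\sum_{s\ge3}2(nU_r)^s\le2^r\cdot4(nU_r)^3=4n^3r^316^rq^{-3/2}.
\end{equation}

\emph{Order $s=1$.} Each $y_j$ is uniform, so \eqref{eq:alt} gives $D_1(z)=q^{-1}(\sum_j\sigma_j^r)W_{[r]}$. By \eqref{eq:small}, $|D_1|\le n/q$ for $r\le2$. For $r\ge3$ we sum over $z_r$ with the second bound of Lemma~\ref{lem:avg}, and $D_1$ contributes to $\delta_r$ at most
\begin{equation}\label{eq:s1}
q^{-r}\cdot q^{r-1}\cdot\frac nq\cdot r^2\sqrt q=nr^2q^{-3/2}.
\end{equation}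

\emph{Order $s=2$.} The pair $(y_j,y_{j'})$ is uniform in $Z_2$. A term $\chi_T(y_j)\chi_{T'}(y_{j'})$ occurs for the sets $M\supseteq T\cup T'$, so \eqref{eq:alt} gives
\[
D_2(z)=\sum_{j<j'}\ \sum_{\substack{T,T'\ne\emptyset\\ T\cup T'=[r]}}\sigma_j^{|T|}\sigma_{j'}^{|T'|}\kappa_{T,T'}(z),
\]
\[
\kappa_{T,T'}(z)=\frac1{q(q-1)}\sum_{y\ne y'}\chi_T(y)\chi_{T'}(y')=\frac{W_TW_{T'}-\sum_y\chi_T(y)\chi_{T'}(y)}{q(q-1)} .
\]
There are at most $n^2/2$ pairs $(j,j')$ and at most $4^r$ pairs $(T,T')$.

Let $r\le2$. Then $|W_T|\le1$ by \eqref{eq:small}, so $|\kappa_{T,T'}|\le\frac{q+1}{q(q-1)}\le\frac2q$ and $|D_2|\le16n^2/q$. With \eqref{eq:s3}, $|\delta_r|\le n/q+16n^2/q+8192\,n^3q^{-3/2}\le20n^2/q$ for $q\ge q_1$.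

Let $r\ge3$. We claim that $\overline\kappa_{T,T'}=q^{-r}\big|\sum_{z\in Z_r}\kappa_{T,T'}(z)\big|\le4r^3q^{-3/2}$, and we use $1/(q-1)\le2/q$.

(i) \emph{The case $T\ne T'$.} The product $\chi_T\chi_{T'}$ agrees with $\chi_{T\triangle T'}$ except at the points $z_i$ with $i\in T\cap T'$, where it vanishes. As $T\triangle T'\ne\emptyset$, \eqref{eq:weil} gives $|\sum_y\chi_T\chi_{T'}|\le(|T\triangle T'|-1)\sqrt q+|T\cap T'|\le r\sqrt q$, which contributes at most $2rq^{-3/2}$ to $\overline\kappa_{T,T'}$. For the term $W_TW_{T'}$, exchange $T$ and $T'$ if necessary and choose $i\in T\setminus T'$.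
\begin{itemize}
\item If $|T|=1$, then $W_T=0$.
\item If $|T|=2$, then $W_T=-1$ and $|W_{T'}|\le r\sqrt q$. The contribution is at most $2rq^{-3/2}$. The exact value in \eqref{eq:small} is used here, since the second bound of Lemma~\ref{lem:avg} is not available.
\item If $|T|\ge3$, fix the $z_l$ with $l\ne i$. Then $W_{T'}$ is fixed, with $|W_{T'}|\le r\sqrt q$, and Lemma~\ref{lem:avg} with $d=|T|$ and $F=\{z_l:l\ne i\}$ bounds the sum of $W_T$ over $z_i\notin F$ by $r^2\sqrt q$. The contribution is at most $\frac1q\cdot\frac{r^3q}{q(q-1)}\le2r^3q^{-2}$.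
\end{itemize}
In each case the total is at most $4r^3q^{-3/2}$.

(ii) \emph{The case $T=T'=[r]$.} Now both terms of the numerator can have size $q$, and they must cancel. The case $r=3$ shows how: the numerator is $W^2-(q-3)$, the mean of $W^2$ is $q-3/(q-2)$, and the main term in \eqref{eq:meansq} came from the diagonal $y=y'$, which the distinct model excludes. In general, for arbitrary $z_1,\dots,z_d$ let $h(y)=\prod_{i\le d}\chi(y-z_i)$ and
\[
\kappa(z_1,\dots,z_d)=\frac1{q(q-1)}\sum_{y\ne y'}h(y)h(y')=\frac{W(z_1,\dots,z_d)^2-\sum_yh(y)^2}{q(q-1)},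
\]
so that $\kappa_{[r],[r]}(z)=\kappa(z_1,\dots,z_r)$. For $y\ne y'$ we have $\sum_{w}\chi(y-w)\chi(y'-w)=-1$ by \eqref{eq:small}. Therefore
\[
\sum_{z_r\notin\{z_1,\dots,z_{r-1}\}}\kappa(z_1,\dots,z_r)=-\kappa(z_1,\dots,z_{r-1})-\sum_{l<r}\kappa(z_1,\dots,z_{r-1},z_l).
\]
In each of the $r$ terms on the right $|W|\le r\sqrt q$, by \eqref{eq:weil} for the first and by \eqref{eq:repeat}, which needs $r\ge3$, for the others. So each term is at most $\frac{r^2q+q}{q(q-1)}\le\frac{4r^2}q$ in absolute value, and $\overline\kappa_{[r],[r]}\le\frac1q\cdot r\cdot\frac{4r^2}q=4r^3q^{-2}$.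

This proves the claim, and $D_2$ contributes at most $\frac{n^2}2\cdot4^r\cdot4r^3q^{-3/2}=2n^2r^34^rq^{-3/2}$ to $\delta_r$. Adding \eqref{eq:s3} and \eqref{eq:s1} gives $|\delta_r|\le(4+1+2)\,n^3r^316^rq^{-3/2}$.
\end{proof}

For $r\le2$ averaging over $z$ gains nothing in case (ii): $\kappa_{[1],[1]}=-1/q$ and $\kappa_{[2],[2]}=-\frac{q-3}{q(q-1)}$ do not depend on $z$. The weaker bound suffices because in Lemma~\ref{lem:moment} the numbers $\delta_1,\delta_2$ occur only with partitions that have at most two singletons, hence few blocks.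

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

The upper bound was noted in Section~\ref{sec:intro}. For the rest, the order $2k$ of the moment must grow with $q$, so the sums over partitions in Lemma~\ref{lem:moment} need explicit estimates. Two requirements compete. The terms $R=\emptyset$ will contribute about $(k/\mu)^k$ per pattern, up to a factor exponential in $k$; with $\mu$ of order $\ln q$ this is below $1/q$ only if $k$ has order $\ln q$. The terms with $|R|\ge3$ will contribute about $1024^kq^{-3/2}$, which forces $k$ to be a small multiple of $\ln q$. We fix $k$ by the second requirement and then take $K$ large enough for the first. Let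
\[
n=\Big\lfloor\log_2\frac q{K\ln q}\Big\rfloor,\qquad k=\Big\lfloor\frac{\ln q}{20}\Big\rfloor,\qquad\text{so that}\quad K\ln q\le\mu\le2K\ln q .
\]
For large $q$ we have $n\ge1$, $\mu\ge2n$ and $1\le k\le\mu$. Also $4^k\le q^{(\ln2)/10}\le q^{0.07}$, so $nU_{2k}=2kn4^kq^{-1/2}\le\frac12$. Since $U_r$ increases with $r$, Lemma~\ref{lem:corr} applies for $1\le r\le2k$. We apply Lemma~\ref{lem:moment} with $m=2k$ and split according to $|R|$.

\emph{Partitions without singletons.} Let $P_l=\sum\mu^{d(\pi)}$, summed over the partitions of $[l]$ without singletons, with $P_0=1$. The exponential formula, for blocks of size at least $2$ that each carry the weight $\mu$, reads $\sum_lP_lt^l/l!=\exp(\mu(e^t-1-t))$. (This is the moment generating function of a centered Poisson variable of mean $\mu$.) All terms are nonnegative and $e^t-1-t\le t^2$ for $0<t\le1$, so $P_l\le l!\,t^{-l}e^{\mu t^2}$. Take $t=\sqrt{k/\mu}\le1$. For $0\le a\le2$,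
\begin{equation}\label{eq:P}
\mu^aP_{2k-a}\le(2k)!\,t^{-2k}e^k(\mu t)^a=Q\,(k\mu)^{a/2},\qquad Q=(2k)!\Big(\frac{e\mu}k\Big)^k\le\mu^{2k}\Big(\frac{4ek}\mu\Big)^k,
\end{equation}
where the last inequality uses $(2k)!\le(2k)^{2k}$.

\emph{Terms with $R=\emptyset$.} They add up to $P_{2k}\le Q$.

\emph{Terms with $|R|\in\{1,2\}$.} Here $\pi$ has $a\le2$ singletons. The sum of $\mu^{d(\pi)}$ over partitions with exactly $a$ singletons is $\binom{2k}a\mu^aP_{2k-a}\le(2k)^2k\mu\,Q$ by \eqref{eq:P}, and each $\pi$ admits at most $2k+\binom{2k}2\le8k^2$ sets $R$. The contribution is at most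
\[
3\cdot4k^3\mu\,Q\cdot8k^2\cdot\frac{20n^2}q=\frac{1920\,k^5\mu n^2}q\,Q\le Q
\]
for large $q$, because $k$, $\mu$ and $n$ are $O(\ln q)$.

\emph{Terms with $|R|\ge3$.} Let $\pi$ have $m-i$ blocks, so that $\sum_B(|B|-1)=i$. Then $\pi$ has at most $i$ blocks that are not singletons, and hence at most $2^i$ admissible sets $R$. A spanning tree in each block gives a graph on $[m]$ with $i$ edges whose connected components are the blocks. So there are at most $\binom{m(m-1)/2}i\le(m^2/2)^i/i!$ such partitions, and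
\[
\sum_\pi\mu^{d(\pi)}\#\{R\supseteq\operatorname{Sing}(\pi)\}\le\mu^m\sum_{i\ge0}\frac{(m^2/\mu)^i}{i!}=\mu^{2k}e^{4k^2/\mu}.
\]
By Lemma~\ref{lem:corr} the contribution is at most $\mu^{2k}e^{4k^2/\mu}\cdot7n^3(2k)^3256^kq^{-3/2}$.

\emph{Conclusion.} Adding the three parts,
\[
\Big(\frac2\mu\Big)^{2k}\mathbb{E}(\widetilde N_\sigma-\mu)^{2k}\le2\Big(\frac{16ek}\mu\Big)^k+7n^3(2k)^3\,1024^k\,e^{4k^2/\mu}\,q^{-3/2}.
\]
In the first term $16ek/\mu\le16e/(20K)\le3/K=e^{-30}$, and $k\ge\frac1{20}\ln q-1$, so the term is at most $2e^{30}q^{-3/2}$. In the second term $1024^k\le q^{(\ln2)/2}\le q^{0.347}$ and $4k^2/\mu\le\frac1{100K}\ln q\le0.01\ln q$, so $1024^ke^{4k^2/\mu}\le q^{0.36}$. Summing over the $2^n\le q$ patterns in \eqref{eq:union},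
\[
1-s_n\le\mathbb{P}(N_\sigma=0\text{ for some }\sigma)=O\big(q^{-1/2}+q^{-0.14}(\ln q)^6\big)=O(q^{-1/10}).
\]
The integer $n$ is the largest one in the range of the theorem, and Lemma~\ref{lem:mono} extends the bound to all smaller sizes. For large $q$ we have $s_n>0$, and $n>\log_2q-\log_2\ln q-\log_2K-1$, which gives the lower bound for the VC-dimension. \qed

\section{Proof of Theorem~\ref{thm:C}}\label{sec:C}

Now we must show that some pattern is missing. Let $X$ be the number of $\sigma$ with $\widetilde N_\sigma=0$. If $X>0$, then some $N_\sigma$ vanishes by \eqref{eq:sandwich}, and $Y$ is not shattered. We use the second moment method for $X$, which requires asymptotic formulas for the probability that one given pattern, or two given patterns, are missing. The heuristic predicts $e^{-\mu}$ and $e^{-2\mu}$. When $\mu\le c\ln q$ with $c$ small, these numbers are much larger than the Weil error, so no averaging over $z$ is needed; this is the role of $c$.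

By Lemma~\ref{lem:mono} it suffices to prove $s_n\to0$ for the smallest $n$ in the range. Let
\[
n=\Big\lceil\log_2\frac q{c\ln q}\Big\rceil,\qquad L=\Big\lceil\frac{\ln q}{10}\Big\rceil,\qquad\text{so that}\quad\mu\le c\ln q .
\]
For large $q$ we have $n\le\log_2q$ and $2n^2\le q$. Also $2^L\le2q^{0.07}$, so $nU_L=O(q^{-0.42})$ and in particular $nU_L\le\frac12$. We work in the distinct model. Let $\Sigma$ be a set of $\ell\in\{1,2\}$ patterns, let $H=\#\{x:\omega(x)\in\Sigma\}=\sum_{\sigma\in\Sigma}\widetilde N_\sigma$, and put $\lambda=\ell\mu\le2c\ln q$.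

\emph{Factorial moments.} Let $1\le r\le L$, $z\in Z_r$ and $\tau^{(1)},\dots,\tau^{(r)}\in\Sigma$. Expanding the product in Lemma~\ref{lem:product} and applying Lemma~\ref{lem:inj} to each order $s\ge1$, we get
\[
\mathbb{P}\big(\omega(z_i)=\tau^{(i)}\text{ for all } i\big)=p^r(1+\theta),\qquad|\theta|\le\sum_{s\ge1}2(nU_r)^s\le4nU_L .
\]
The quantity $r!\binom Hr$ counts the $z\in Z_r$ with $\omega(z_i)\in\Sigma$ for all $i$. There are $\ell^r$ choices of the patterns, and $q^r(1-L^2/q)\le(q)_r\le q^r$. Hence, as for a Poisson variable of mean $\lambda$ up to a small relative error,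
\begin{equation}\label{eq:fact}
\Big|\mathbb{E}\binom Hr-\frac{\lambda^r}{r!}\Big|\le\eta\,\frac{\lambda^r}{r!}\quad(0\le r\le L),\qquad\eta=4nU_L+\frac{L^2}q=O(q^{-0.42}).
\end{equation}

\emph{Truncated inclusion--exclusion.} For an integer $H\ge1$, Pascal's rule $\binom Hr=\binom{H-1}{r-1}+\binom{H-1}r$ makes the sum telescope: $\sum_{r<L}(-1)^r\binom Hr=(-1)^{L-1}\binom{H-1}{L-1}$, and $\binom{H-1}{L-1}\le\binom HL$. For $H=0$ the sum equals $1$. This gives the Bonferroni inequality
\[
\Big|\mathbb{P}(H=0)-\sum_{r<L}(-1)^r\,\mathbb{E}\binom Hr\Big|\le\mathbb{E}\binom HL .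
\]
Taylor's theorem gives $|e^{-\lambda}-\sum_{r<L}(-\lambda)^r/r!|\le\lambda^L/L!$. With \eqref{eq:fact} and $\eta\le1$,
\[
|\mathbb{P}(H=0)-e^{-\lambda}|\le\eta e^\lambda+3\lambda^L/L! .
\]
Here $e^\lambda\le q^{2c}=q^{0.001}$. From $L!\ge(L/e)^L$ and $e\lambda/L\le20ec=e/100\le e^{-3.6}$ we get $\lambda^L/L!\le e^{-3.6L}\le q^{-0.36}$. So the error is $O(q^{-0.3})$, while $e^{-\lambda}\ge q^{-0.001}$. Therefore $\mathbb{P}(H=0)=(1+o(1))e^{-\ell\mu}$, uniformly in $\Sigma$.

\emph{Second moment.} The case $\ell=1$ gives $\mathbb{E}X=(1+o(1))2^ne^{-\mu}$, and this tends to infinity because $2^n\ge q/(c\ln q)$ and $e^{-\mu}\ge q^{-c}$. The case $\ell=2$ gives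
\[
\mathbb{E}X^2=\mathbb{E}X+\sum_{\sigma\ne\sigma'}\mathbb{P}(\widetilde N_\sigma=\widetilde N_{\sigma'}=0)\le\mathbb{E}X+(1+o(1))4^ne^{-2\mu}=(1+o(1))(\mathbb{E}X)^2 .
\]
By Chebyshev's inequality, $s_n\le\mathbb{P}(X=0)\le\operatorname{Var}(X)/(\mathbb{E}X)^2\to0$. \qed

\begin{thebibliography}{9}

\bibitem{LN}
Lidl and Niederreiter, \emph{Finite Fields}.

\bibitem{MSW}
Brian McDonald, Anurag Sahay and Emmett L. Wyman, \emph{The VC-dimension of quadratic residues in finite fields}, arXiv:2210.03789 (2022).

\end{thebibliography}
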